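
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{A sharp lower bound for degenerate matchings\\ in graphs of large maximum degree}


\begin{abstract}
A matching $M$ in a graph $G$ is $k$-degenerate if the subgraph of $G$ induced by the vertices that $M$ covers is $k$-degenerate. We prove that for every positive integer $k$ and every $\Delta\ge 10^6(k+1)^4$, every graph with $n$ vertices, maximum degree at most $\Delta$ and no isolated vertex has a $k$-degenerate matching of size at least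
\[
\frac{(k+1)\,n}{\left(\lfloor \frac{\Delta}{2}\rfloor+1\right)\left(\lceil \frac{\Delta}{2}\rceil+1\right)} .
\]
This confirms a conjecture posed by Baste, F\"urst and Rautenbach. We also determine all graphs for which equality holds. The proof combines a random vertex ordering with the structure of a minimal counterexample.
\end{abstract}

\section{Introduction}

\subsection{The question}

All graphs are finite, simple and undirected. For a vertex $v$ of a graph $G$ we write $N(v)$ for the set of its neighbors, $N[v]=N(v)\cup\{v\}$, and $d_G(v)=|N(v)|$. For a matching $M$ let $V(M)$ be the set of vertices covered by $M$, and let $H=G[V(M)]$ be the subgraph induced by them. For an integer $k\ge 0$, a graph is \emph{$k$-degenerate} if each of its nonempty subgraphs has a vertex of degree at most $k$. Thus the $0$-degenerate graphs are the graphs without edges, and the $1$-degenerate graphs are the forests.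

For $k\ge1$, a matching $M$ is \emph{$k$-degenerate} if $H$ is $k$-degenerate, and $\nu_k(G)$ denotes the largest size of a $k$-degenerate matching in $G$. So $k$ measures how sparse the graph around the matching must be. For $k=1$ the graph $H$ has to be a forest, and $\nu_1(G)$ is the \emph{acyclic matching number}. At the other extreme, if $k$ is at least the maximum degree of $G$, then every matching is $k$-degenerate.

How small can $\nu_k(G)$ be, given the number $n$ of vertices and a bound $\Delta$ on the maximum degree? Isolated vertices increase $n$ and do not help, so we exclude them. A clique is an obvious obstacle, because a $k$-degenerate graph contains at most $k+1$ vertices of any clique. To make the obstacle as expensive as possible we attach many vertices to the clique without creating edges that avoid it. For $0\le d\le\Delta$ let $Q_d$ be the complete graph on $d+1$ vertices with $\Delta-d$ pendant vertices attached to each of its vertices (Figure~\ref{fig:Q}). Every edge of $Q_d$ contains a clique vertex, so a $k$-degenerate matching in $Q_d$ has at most $k+1$ edges, while $Q_d$ has $(d+1)(\Delta-d+1)$ vertices. The two factors are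 integers with the fixed sum $\Delta+2$. Hence, with
\[
D=\left(\left\lfloor \tfrac{\Delta}{2}\right\rfloor+1\right)\left(\left\lceil \tfrac{\Delta}{2}\right\rceil+1\right),
\]
we have
\begin{equation}\label{eq:product}
(d+1)(\Delta-d+1)\le D,\qquad\text{with equality if and only if } d\in\left\{\left\lfloor\tfrac\Delta2\right\rfloor,\left\lceil\tfrac\Delta2\right\rceil\right\}.
\end{equation}
Note also that $D\ge \Delta^2/4$. The natural guess is that the graphs $Q_d$ with $d\in\{\lfloor\frac\Delta2\rfloor,\lceil\frac\Delta2\rceil\}$ are the worst ones. In this form the bound is the following conjecture.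

\begin{conjecture}[\cite{BFR}]\label{conj}
For every positive integer $k$,
\[
\nu_k(G)\ \ge\ \frac{(k+1)\,n}{\left(\lfloor \frac{\Delta}{2}\rfloor+1\right)\left(\lceil \frac{\Delta}{2}\rceil+1\right)}
\]
for every graph $G$ with $n$ vertices, sufficiently large maximum degree $\Delta$, and no isolated vertex.
\end{conjecture}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw (90:0.8)--(210:0.8)--(330:0.8)--cycle;
\draw (90:0.8)--(75:1.7) (210:0.8)--(225:1.7);
\draw (330:0.8)--(315:1.7) (330:0.8)--(345:1.7);
\draw[line width=2pt] (90:0.8)--(105:1.7) (210:0.8)--(195:1.7);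
\fill (90:0.8) circle (2.2pt) (210:0.8) circle (2.2pt) (330:0.8) circle (2.2pt);
\fill (75:1.7) circle (2.2pt) (105:1.7) circle (2.2pt) (195:1.7) circle (2.2pt);
\fill (225:1.7) circle (2.2pt) (315:1.7) circle (2.2pt) (345:1.7) circle (2.2pt);
\end{tikzpicture}
\caption{The graph $Q_2$ for $\Delta=4$: a triangle with two pendant vertices at each of its vertices, $9$ vertices in total. The two thick edges form an acyclic matching. A matching with three edges covers the whole triangle and is therefore not acyclic.}
\label{fig:Q}
\end{figure}

\subsection{The result}

We prove the conjecture, with an explicit threshold and a description of all graphs attaining equality. The matchings that we find have a special form, which is also convenient for induction.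

\begin{definition}\label{def:good}
Let $k\ge0$. A matching $M$ of $G$ is \emph{$k$-good} if $V(M)$ has a partition into sets $S$ and $T$ such that
\begin{itemize}
\item every edge of $M$ has one end in $S$ and one end in $T$,
\item every vertex of $T$ has degree $1$ in $H=G[V(M)]$,
\item $G[S]$ is $k$-degenerate.
\end{itemize}
Let $\nu_k^*(G)$ be the largest size of a $k$-good matching in $G$.
\end{definition}

For $k\ge1$ every $k$-good matching is $k$-degenerate: a nonempty subgraph of $H$ either contains a vertex of $T$, which has degree at most $1\le k$, or lies in $G[S]$. Hence $\nu_k(G)\ge\nu_k^*(G)$. For $k=0$ the set $S$ is independent, and every edge of $H$ with an end in $T$ belongs to $M$. So the $0$-good matchings are exactly the \emph{induced} matchings, those for which $M$ contains all edges of $H$.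

Call $Q_d$ \emph{extremal} if $d\in\{\lfloor\frac\Delta2\rfloor,\lceil\frac\Delta2\rceil\}$. For given $\Delta$ there are at most two extremal graphs, and each has exactly $D$ vertices.

\begin{theorem}\label{thm:main}
Let $k\ge0$ and $\Delta\ge10^6(k+1)^4$. For every graph $G$ with $n$ vertices, maximum degree at most $\Delta$ and no isolated vertex,
\[
\nu_k^*(G)\ \ge\ \frac{(k+1)n}{D},
\]
with equality if and only if every component of $G$ is extremal. Consequently, for $k\ge1$,
\[
\nu_k(G)\ \ge\ \frac{(k+1)n}{D},
\]
with equality if and only if every component of $G$ is extremal.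
\end{theorem}

In particular Conjecture~\ref{conj} is true, and the matching can be chosen so that each of its edges has an end of degree $1$ in $H$. Since the extremal graphs have maximum degree exactly $\Delta$, the constant in the conjecture is best possible. For $k=1$ the theorem gives an acyclic matching of size at least $(1-o(1))\,8n/\Delta^2$, which improves the known bound $(1-o(1))\,6n/\Delta^2$. For $k=0$ it is a sharp bound for induced matchings.

\begin{remark}
The threshold has to depend on $k$. For the star $G=K_{1,\Delta}$ and $k\ge1$ we have $\nu_k(G)=1$ and $n=\Delta+1$, so the inequality requires $(k+1)(\Delta+1)\le D\le(\Delta+2)^2/4$. Dividing by $(\Delta+1)/4$ gives $4(k+1)\le\Delta+3+\frac1{\Delta+1}$. Since $\frac1{\Delta+1}<1$, this forces $\Delta\ge4k+1$.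
\end{remark}

From now on we fix $k\ge0$, write
\[
K=k+1,
\]
and, except in Section~\ref{sec:idea}, also fix an integer $\Delta\ge10^6K^4$.

\begin{lemma}\label{lem:extremal}
If every component of a graph $G$ on $n$ vertices is extremal, then $\nu_k^*(G)=Kn/D$, and also $\nu_k(G)=Kn/D$ if $k\ge1$.
\end{lemma}

\begin{proof}
Both parameters are additive over components, so we may take $G=Q_d$ with $n=D$. We have to show that they equal $K$. Each edge of a matching $M$ of $Q_d$ contains a clique vertex, and distinct edges contain distinct ones. If $k\ge1$ and $M$ is $k$-degenerate, then $H$ contains at most $k+1$ clique vertices, so $|M|\le K$; this covers all $k$-good matchings. If $k=0$ and $M$ is induced, then two edges of $M$ would contain adjacent clique vertices, so $|M|\le1=K$. Conversely, $Q_d$ has $d+1\ge\lfloor\frac\Delta2\rfloor+1\ge K$ clique vertices, and one pendant edge at each of $K$ of them gives a $k$-good matching, with $S$ consisting of the $k+1$ chosen clique vertices.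
\end{proof}

Theorem~\ref{thm:main} follows from this lemma and the next proposition.

\begin{proposition}\label{prop:strict}
Let $G$ be a graph with $n\ge1$ vertices, maximum degree at most $\Delta$ and no isolated vertex. If some component of $G$ is not extremal, then $\nu_k^*(G)>Kn/D$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:strict}]
The statement on $\nu_k^*$ is immediate from Lemma~\ref{lem:extremal} and Proposition~\ref{prop:strict}. Let $k\ge1$. Then $\nu_k(G)\ge\nu_k^*(G)\ge Kn/D$. If $\nu_k(G)=Kn/D$, then $\nu_k^*(G)=Kn/D$, so every component is extremal. The converse is Lemma~\ref{lem:extremal}.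
\end{proof}

Section~\ref{sec:idea} shows the main idea on a class of graphs where nothing else is needed. Sections~\ref{sec:minimal}--\ref{sec:equality} prove Proposition~\ref{prop:strict}.

\section{Random orders, and graphs with pendant vertices everywhere}\label{sec:idea}

The basic tool is a standard way to find a large $k$-degenerate induced subgraph; it is the argument behind the Alon--Kahn--Seymour bound. For an ordering $\pi$ of the vertices of a graph $F$, let $S_\pi$ be the set of all vertices that have at most $k$ neighbors preceding them in $\pi$.

\begin{lemma}\label{lem:order}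
\begin{itemize}
\item[(a)] For every ordering $\pi$, the graph $F[S_\pi]$ is $k$-degenerate.
\item[(b)] If $\pi$ is a uniformly random ordering and $d_F(v)\ge k$, then $\Pr(v\in S_\pi)=\dfrac{K}{d_F(v)+1}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) In a nonempty subgraph of $F[S_\pi]$, all neighbors of the last vertex are earlier, so its degree is at most $k$. (b) The position of $v$ among the $d_F(v)+1$ vertices of $N[v]$ is uniformly distributed, and $v\in S_\pi$ means that this position is at most $k+1=K$.
\end{proof}

Now suppose that every vertex of $G$ that is not itself pendant carries a pendant vertex and has enough other neighbors. Then we can turn $S_\pi$ into a matching at no cost, and the trade-off \eqref{eq:product} appears vertex by vertex.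

\begin{proposition}\label{prop:corona}
Let $\Delta$ be a positive integer and let $G$ be a graph of maximum degree at most $\Delta$ whose vertex set is the disjoint union of $C$ and $P$. Assume that every vertex of $P$ has exactly one neighbor, and that this neighbor is in $C$. Assume further that every $v\in C$ has $p(v)\ge1$ neighbors in $P$ and $d(v)\ge k$ neighbors in $C$. Then $\nu_k^*(G)\ge Kn/D$, where $n=|V(G)|$.
\end{proposition}

\begin{proof}
Take a uniformly random ordering $\pi$ of $C$, let $F=G[C]$, and match every $v\in S_\pi$ to one of its neighbors in $P$. By Lemma~\ref{lem:order}(a) this is a $k$-good matching, with $S=S_\pi$. By Lemma~\ref{lem:order}(b) and \eqref{eq:product},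
\[
\frac DK\,\Pr(v\in S_\pi)=\frac D{d(v)+1}\ \ge\ \Delta-d(v)+1\ \ge\ 1+p(v).
\]
The sum of the right-hand side over $v\in C$ is $|C|+|P|=n$, so the expected size of the matching is at least $Kn/D$.
\end{proof}

In words: a vertex $v$ and its pendant neighbors account for $1+p(v)$ vertices. The more pendant neighbors $v$ has, the fewer rivals it can have in $C$, and the larger its chance to be selected.

\begin{example}\label{ex:small}
Let $k=1$ and $\Delta=4$, so $K=2$ and $D=9$. In the graph $Q_2$ of Figure~\ref{fig:Q}, every ordering of the triangle selects its first two vertices, and $2=Kn/D$.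

Now replace the triangle by a $4$-cycle, again with two pendant vertices at each vertex. Then $n=12$, every inequality in the displayed line of the proof of Proposition~\ref{prop:corona} is an equality, and $Kn/D=\frac83$. An ordering of the $4$-cycle always selects its first two vertices and never its last. It selects its third vertex unless the first two are opposite, which has probability $\frac13$. So $|S_\pi|$ is $3$ or $2$, with mean $\frac83$, and in fact $\nu_1^*\ge3>\frac83$. The random ordering gives only the average. Since every single ordering gives a $k$-good matching of size $|S_\pi|$, the bound can be attained only if $|S_\pi|$ does not depend on $\pi$. We use this observation in Section~\ref{sec:equality} to single out the cliques.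
\end{example}

\paragraph{What is missing in general.}
A general graph need not have any pendant vertices. It helps to look at what a greedy choice costs. Choosing an edge $uv$ for the matching and deleting $N(u)\cup N(v)$ removes at most $2\Delta$ vertices, which for large $\Delta$ is far less than the $D/K\approx\Delta^2/(4K)$ vertices that we may spend per edge. The only danger is that this deletion isolates many further vertices. In a minimal counterexample this must happen at \emph{every} edge, and it forces many vertices of low degree near every edge. So a minimal counterexample resembles the graphs of Proposition~\ref{prop:corona}, with two defects.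
\begin{itemize}
\item A vertex of high degree may have low-degree neighbors but no pendant one. The low-degree neighbor to which we match it then has other neighbors, and one of these may be selected too. We shall see that this rarely happens. The small loss is compensated because a low-degree vertex with at least two neighbors counts at most $\frac12$ for each of them.
\item A vertex of high degree may have too few low-degree neighbors to be useful. We leave such vertices out of the random ordering. Each edge from such a vertex to the rest removes a rival of a remaining vertex, and the resulting gain in probability pays for the omitted vertices.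
\end{itemize}

\section{A minimal counterexample}\label{sec:minimal}

Suppose that Proposition~\ref{prop:strict} is false for the fixed $k$ and $\Delta$, and let $G$ be a counterexample with the smallest number $n$ of vertices. So
\begin{equation}\label{eq:counter}
\nu_k^*(G)\le\frac{Kn}D .
\end{equation}
By the choice of $G$ and Lemma~\ref{lem:extremal}, every graph $G'$ with fewer than $n$ vertices, maximum degree at most $\Delta$ and no isolated vertex satisfies
\begin{equation}\label{eq:induction}
\nu_k^*(G')\ge\frac{K|V(G')|}D,
\end{equation}
with strict inequality if some component of $G'$ is not extremal. The empty graph is allowed here.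

The graph $G$ is connected. Otherwise \eqref{eq:induction} holds for each component of $G$, strictly for at least one of them, and summing over the components contradicts \eqref{eq:counter}. Hence $G$ is connected and not extremal.

Throughout, let
\[
c=\frac1{20K}.
\]

\begin{lemma}\label{lem:isolated}
For an edge $uv$ of $G$, let $N_{uv}=N(u)\cup N(v)$ and let $I_{uv}$ be the set of isolated vertices of $G-N_{uv}$. Then
\begin{equation}\label{eq:isolated}
|I_{uv}|\ge4c\,\Delta^2 .
\end{equation}
\end{lemma}

\begin{proof}
Note that $u,v\in N_{uv}$ and $|N_{uv}|\le2\Delta$. The graph $G'=G-N_{uv}-I_{uv}$ has no isolated vertex, because only isolated vertices of $G-N_{uv}$ were removed in the second step. So \eqref{eq:induction} applies to $G'$. No vertex of $G'$ is adjacent to $u$ or $v$. Therefore adding $uv$ to a $k$-good matching of $G'$, with $u$ put into $S$ and $v$ into $T$, gives a $k$-good matching of $G$: the vertex $u$ is isolated in $G[S]$, the vertex $v$ has degree $1$ in $H$, and the degrees of the other vertices do not change. Hence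
\[
\frac{Kn}D\ \ge\ \nu_k^*(G)\ \ge\ 1+\frac KD\bigl(n-|N_{uv}|-|I_{uv}|\bigr),
\]
that is, $|N_{uv}|+|I_{uv}|\ge D/K$. As $D\ge\Delta^2/4$, we get $|I_{uv}|\ge\frac{\Delta^2}{4K}-2\Delta\ge\frac{\Delta^2}{5K}=4c\Delta^2$, where the second inequality holds because $\Delta\ge40K$.
\end{proof}

Since $G$ has no isolated vertex, every vertex of $I_{uv}$ has a neighbor, and \emph{all} its neighbors lie in $N_{uv}$. The lower bound \eqref{eq:isolated} is all that we need from minimality in Sections~\ref{sec:core} and~\ref{sec:random}. Inequality \eqref{eq:counter}, connectedness and non-extremality are used again only in Section~\ref{sec:equality}.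

\section{Core vertices and low vertices}\label{sec:core}

\subsection{Distributing the low vertices}

Let
\[
C=\{v\in V(G): d_G(v)\ge c\Delta\},\qquad L=V(G)\setminus C.
\]
We call the vertices of $C$ \emph{core} vertices and those of $L$ \emph{low} vertices. They play the roles of $C$ and $P$ in Proposition~\ref{prop:corona}.

\begin{lemma}\label{lem:Lindep}
The set $L$ is independent.
\end{lemma}

\begin{proof}
Let $uv$ be an edge. Every vertex of $I_{uv}$ has a neighbor in $N_{uv}$, so $4c\Delta^2\le|I_{uv}|\le|N_{uv}|\Delta$. Thus $d_G(u)+d_G(v)\ge|N_{uv}|\ge4c\Delta$, and $u$ or $v$ has degree at least $2c\Delta$.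
\end{proof}

For $x\in L$ put $t(x)=d_G(x)$. Then $1\le t(x)<c\Delta$, and all neighbors of $x$ are core vertices. We let each low vertex distribute one unit equally among its neighbors. A core vertex $v$ receives the \emph{share}
\[
s(v)=\sum_{x\in N(v)\cap L}\frac1{t(x)} .
\]
Let $d(v)=|N(v)\cap C|$ for $v\in C$. As $v$ has at most $\Delta-d(v)$ low neighbors,
\begin{equation}\label{eq:share}
s(v)\le|N(v)\cap L|\le\Delta-d(v)\le\Delta .
\end{equation}
Every low vertex distributes exactly one unit, so
\begin{equation}\label{eq:n}
n=|C|+|L|=\sum_{v\in C}\bigl(1+s(v)\bigr).
\end{equation}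

The next lemma says that the isolated vertices of Lemma~\ref{lem:isolated} are mostly low, so that near every edge the total share is of order $\Delta^2$.

\begin{lemma}\label{lem:share}
For every edge $uv$ of $G$,
\begin{equation}\label{eq:sharesum}
\sum_{w\in N_{uv}\cap C}s(w)\ \ge\ 3c\,\Delta^2 .
\end{equation}
\end{lemma}

\begin{proof}
Every vertex of $I_{uv}\cap C$ sends at least $c\Delta$ edges to $N_{uv}$, and at most $2\Delta\cdot\Delta$ edges leave $N_{uv}$. So $|I_{uv}\cap C|\le2\Delta/c\le c\Delta^2$, where the last inequality is $\Delta\ge2/c^2=800K^2$. By \eqref{eq:isolated}, $|I_{uv}\cap L|\ge3c\Delta^2$. All neighbors of a vertex $x\in I_{uv}\cap L$ lie in $N_{uv}\cap C$, so the whole unit distributed by $x$ is counted in the sum.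
\end{proof}

\subsection{Three kinds of core vertices}

A low vertex $x$ is \emph{pendant} if $t(x)=1$. Every vertex of degree $1$ is low, because $c\Delta>1$. Let
\begin{itemize}
\item $A$ be the set of core vertices with a pendant neighbor,
\item $Z$ be the set of vertices $v\in C\setminus A$ with $s(v)\le c\Delta/20$,
\item $B=C\setminus(A\cup Z)$, so that $s(v)>c\Delta/20$ for $v\in B$,
\item $R=A\cup B$.
\end{itemize}
The vertices of $A$ behave as in Proposition~\ref{prop:corona}, those of $B$ receive a large share but only from low vertices with several neighbors, and those of $Z$ receive too little to be useful. The random ordering will be an ordering of $R$. Every $v\in R$ has a low neighbor; hence, by \eqref{eq:share},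
\begin{equation}\label{eq:dsmall}
d(v)+1\le\Delta\qquad\text{for } v\in R .
\end{equation}
For $v\in R$ let
\[
z(v)=|N(v)\cap Z|,\qquad m(v)=|N(v)\cap R|=d(v)-z(v).
\]

We need two facts. First, the vertices of $R$ have many neighbors in $R$, so that each of them is selected only with small probability. Second, the vertices of $Z$ send enough edges to $R$ to be paid for.

\begin{lemma}\label{lem:Rdegree}
Every core vertex that has a low neighbor has at least $c\Delta$ neighbors in $R$. In particular, $m(v)\ge c\Delta$ for all $v\in R$.
\end{lemma}

\begin{proof}
Let $x\in L$ be a neighbor of $v\in C$, and apply \eqref{eq:sharesum} to the edge $vx$. Since $N_{vx}\cap C=(N(v)\cap C)\cup N(x)$, where $|N(x)|<c\Delta$, and since $s\le\Delta$,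
\[
\sum_{w\in N(v)\cap C}s(w)\ge3c\Delta^2-c\Delta\cdot\Delta=2c\Delta^2 .
\]
The neighbors of $v$ in $Z$ contribute at most $\Delta\cdot\frac{c\Delta}{20}=0.05\,c\Delta^2$ to this sum, and each neighbor in $R$ contributes at most $\Delta$. So there are at least $1.95\,c\Delta$ neighbors in $R$.
\end{proof}

\begin{lemma}\label{lem:Z}
Let $e(Z,R)$ be the number of edges between $Z$ and $R$. Then
\[
\sum_{v\in Z}\bigl(1+s(v)\bigr)\le\tfrac15\,e(Z,R),
\]
and the inequality is strict if $Z\ne\emptyset$.
\end{lemma}

\begin{proof}
A vertex of $Z$ costs at most $1+c\Delta/20$, so $c\Delta/2$ edges to $R$, each paying $\frac15$, more than pay for it. The difficulty is the set $Z'$ of the vertices of $Z$ with \emph{fewer} than $c\Delta/2$ neighbors in $R$. We show that there are not too many of them.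

By Lemma~\ref{lem:Rdegree}, a vertex of $Z'$ has no low neighbor, so $s=0$ on $Z'$.

The set $Z'$ is independent. Indeed, let $uv$ be an edge with both ends in $Z$, and let $g=|N_{uv}\cap R|$. As $|N_{uv}\cap Z|\le2\Delta$, \eqref{eq:sharesum} gives $3c\Delta^2\le g\Delta+2\Delta\cdot\frac{c\Delta}{20}$, so $g\ge2.9\,c\Delta$. Hence $u$ or $v$ has at least $c\Delta$ neighbors in $R$ and is not in $Z'$.

Now each vertex of $Z'$ has at least $c\Delta$ neighbors. All of them are core vertices, fewer than $c\Delta/2$ lie in $R$, and none lies in $Z'$. So at least $c\Delta/2$ of them lie in $Z\setminus Z'$. Counting the edges between $Z'$ and $Z\setminus Z'$ from both sides gives $|Z'|\,c\Delta/2\le|Z\setminus Z'|\,\Delta$, that is, $|Z'|\le\frac2c\,|Z\setminus Z'|$. Therefore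
\[
\sum_{v\in Z}\bigl(1+s(v)\bigr)\le|Z'|+|Z\setminus Z'|\left(1+\frac{c\Delta}{20}\right)\le|Z\setminus Z'|\left(\frac2c+1+\frac{c\Delta}{20}\right),
\]
while
\[
\tfrac15\,e(Z,R)\ge\tfrac15\,|Z\setminus Z'|\cdot\frac{c\Delta}2=|Z\setminus Z'|\,\frac{c\Delta}{10}.
\]
Since $\Delta\ge10^6K^4>400K+16000K^2=\frac{20}c+\frac{40}{c^2}$, we have $\frac{c\Delta}{20}>1+\frac2c$, which proves the inequality. If $Z\ne\emptyset$, then $Z\setminus Z'\ne\emptyset$ by the bound on $|Z'|$, and the inequality is strict.
\end{proof}

\section{The random matching}\label{sec:random}

Let $F=G[R]$, so that $v$ has degree $m(v)$ in $F$. Take a uniformly random ordering $\pi$ of $R$ and let $S=S_\pi$ be the set of vertices of $R$ with at most $k$ earlier neighbors in $F$. By Lemma~\ref{lem:order}(a), $G[S]=F[S]$ is $k$-degenerate. By Lemma~\ref{lem:Rdegree}, $m(v)\ge c\Delta\ge K$ for $v\in R$, so Lemma~\ref{lem:order}(b) gives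
\begin{equation}\label{eq:select}
\Pr(v\in S)=\frac K{m(v)+1}\qquad\text{for } v\in R.
\end{equation}

\subsection{Two vertices are rarely selected together}

A vertex $v\in B$ will be matched to a low vertex that has other neighbors. This is harmful only if one of those neighbors is selected together with $v$. So we need an upper bound for the probability that two given vertices are both selected, whether or not they are adjacent.

\begin{lemma}\label{lem:pair}
For distinct $v,w\in R$, $\displaystyle \Pr(w\in S\mid v\in S)\le\frac{420K^3}\Delta$.
\end{lemma}

\begin{proof}
Consider first the event that $v$ precedes $w$ and $w\in S$. Write $m=m(w)$ and let $Y$ be a set of $m-1$ neighbors of $w$ in $F$ that does not contain $v$. The ordering induced on the $m+1$ elements of $Y\cup\{v,w\}$ is uniformly random. For each $r\in\{1,\dots,m+1\}$, the vertex $w$ has position $r$ in it with probability $\frac1{m+1}$, and given this, $v$ precedes $w$ with probability $\frac{r-1}m$. If both hold, exactly $r-2$ elements of $Y$ precede $w$, so $w\in S$ forces $r\le k+2$. Hence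
\[
\Pr(w\in S,\ v\text{ precedes }w)\le\sum_{r=2}^{k+2}\frac{r-1}{m(m+1)}=\frac{K(K+1)}{2\,m(w)(m(w)+1)} .
\]
If both $v$ and $w$ are in $S$, then either this event or the one with $v$ and $w$ exchanged occurs. Adding the two bounds, we get
\[
\Pr(v\in S,\ w\in S)\le\frac{K(K+1)}2\left(\frac1{m(v)(m(v)+1)}+\frac1{m(w)(m(w)+1)}\right).
\]
We divide by \eqref{eq:select}. Since $m(v),m(w)\ge c\Delta$, and $m(v)+1\le d(v)+1\le\Delta$ by \eqref{eq:dsmall},
\[
\Pr(w\in S\mid v\in S)\le\frac{K+1}2\left(\frac1{m(v)}+\frac{m(v)+1}{m(w)(m(w)+1)}\right)\le\frac{K+1}2\left(\frac1{c\Delta}+\frac\Delta{c^2\Delta^2}\right).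
\]
The last expression equals $\frac{K+1}{2\Delta}(20K+400K^2)$. Since $K+1\le2K$ and $20K+400K^2\le420K^2$, it is at most $\frac{420K^3}\Delta$.
\end{proof}

\subsection{The matching}

We fix a partner $x_v\in L$ for every $v\in R$, before the ordering is chosen. For $v\in A$ let $x_v$ be a pendant neighbor of $v$. For $v\in B$ we want a partner with few neighbors, so that we can take a union bound over them. Such a partner exists: $s(v)>c\Delta/20$ is a sum of at most $\Delta$ terms $1/t(x)$, so some $x_v\in N(v)\cap L$ has $1/t(x_v)>c/20$, that is, $t(x_v)<20/c=400K$. A selected vertex of $B$ keeps its partner only if no other neighbor of the partner is selected. So let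
\[
S_M=(S\cap A)\cup\{v\in S\cap B: N(x_v)\cap S=\{v\}\},\qquad M=\{vx_v: v\in S_M\}.
\]

\emph{$M$ is a $k$-good matching.} For each $v\in S_M$, the vertex $v$ is the only neighbor of $x_v$ in $S$. If $x_v=x_w$ with $v,w\in S_M$, then $w$ is also a neighbor of $x_v$ in $S$, so $w=v$. Thus the vertices $x_v$ with $v\in S_M$ are distinct, and $M$ is a matching. Put $T=\{x_v:v\in S_M\}$. Since $L$ is independent, the only neighbor of $x_v$ in $V(M)=S_M\cup T$ is $v$. Finally, $G[S_M]$ is $k$-degenerate as a subgraph of $G[S]$. Hence
\begin{equation}\label{eq:expect}
\nu_k^*(G)\ge\mathbb E|M| .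
\end{equation}

\emph{Selection probabilities.} For $v\in A$ we have $\Pr(v\in S_M)=\Pr(v\in S)$. For $v\in B$, if $v\in S\setminus S_M$, then one of the fewer than $400K$ neighbors of $x_v$ in $R$ other than $v$ belongs to $S$. By Lemma~\ref{lem:pair} and the union bound,
\[
\Pr(v\notin S_M\mid v\in S)\le400K\cdot\frac{420K^3}\Delta=\frac{168000K^4}\Delta\le\frac15 .
\]
Here we use $\Delta\ge840000K^4$; this is the place where the order of magnitude of the threshold comes from. With \eqref{eq:select} we obtain
\begin{equation}\label{eq:SM}
\Pr(v\in S_M)=\frac K{m(v)+1}\ \ (v\in A),\qquad \Pr(v\in S_M)\ge\frac45\cdot\frac K{m(v)+1}\ \ (v\in B).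
\end{equation}

\subsection{Accounting}

As in Proposition~\ref{prop:corona}, we compare $\frac DK\Pr(v\in S_M)$ with $1+s(v)$ for each vertex $v\in R$. Write $d=d(v)$, $z=z(v)$ and $y=\Delta-d$. By \eqref{eq:dsmall}, $y\ge1$ and $d+1\le\Delta$. Since $m(v)=d-z$,
\[
\frac1{m(v)+1}=\frac1{d+1}+\frac z{(d+1)(d+1-z)}\ge\frac1{d+1}+\frac z{\Delta^2} .
\]
The second term is the gain from omitting $Z$ from the ordering. With \eqref{eq:product} and $D\ge\Delta^2/4$ we obtain
\begin{equation}\label{eq:local}
\frac D{m(v)+1}\ \ge\ 1+y+\frac z4 .
\end{equation}
So each edge from $v$ to $Z$ brings an extra $\frac14$.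

\emph{If $v\in A$}, then $s(v)\le y$ by \eqref{eq:share}, and \eqref{eq:SM} and \eqref{eq:local} give
\begin{equation}\label{eq:A}
\frac DK\Pr(v\in S_M)=\frac D{m(v)+1}\ \ge\ 1+y+\frac z4\ \ge\ 1+s(v)+\frac z5 .
\end{equation}

\emph{If $v\in B$}, then every low neighbor $x$ of $v$ has $t(x)\ge2$, because $v\notin A$. As there are at most $y$ of them, $s(v)\le y/2$. Since $y\ge1$, we have $\frac45(1+y)-\bigl(1+\frac y2\bigr)=0.3y-0.2>0$. Hence the loss of the factor $\frac45$ is affordable:
\begin{equation}\label{eq:B}
\frac DK\Pr(v\in S_M)\ \ge\ \frac45(1+y)+\frac z5\ >\ 1+s(v)+\frac z5 .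
\end{equation}

We sum \eqref{eq:A} and \eqref{eq:B} over $R$. As $\sum_{v\in R}z(v)=e(Z,R)$, Lemma~\ref{lem:Z} and \eqref{eq:n} give
\begin{equation}\label{eq:final}
\frac DK\,\mathbb E|M|\ \ge\ \sum_{v\in R}\bigl(1+s(v)\bigr)+\tfrac15\,e(Z,R)\ \ge\ \sum_{v\in C}\bigl(1+s(v)\bigr)=n .
\end{equation}
Together with \eqref{eq:expect} this shows $\nu_k^*(G)\ge Kn/D$. To contradict \eqref{eq:counter} and finish the proof of Proposition~\ref{prop:strict}, we must exclude equality.

\section{The case of equality}\label{sec:equality}

By \eqref{eq:counter}, \eqref{eq:expect} and \eqref{eq:final},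
\[
\frac{Kn}D\ge\nu_k^*(G)\ge\mathbb E|M|\ge\frac{Kn}D,
\]
so equality holds everywhere, in particular in both inequalities of \eqref{eq:final}.

\subsection{Equality at each vertex}

Equality in the second inequality of \eqref{eq:final} and the strictness in Lemma~\ref{lem:Z} give $Z=\emptyset$. Equality in the first one and the strictness of \eqref{eq:B} give $B=\emptyset$. Hence $C=R=A$, $F=G[C]$, $S_M=S$, and $\nu_k^*(G)=\mathbb E|S|$. Equality must also hold in \eqref{eq:A} for every $v\in C$; here $z(v)=0$ and $m(v)=d(v)$, so
\[
\frac D{d(v)+1}=1+\Delta-d(v)=1+s(v)\qquad\text{for all } v\in C .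
\]
The first equation and \eqref{eq:product} give $d(v)\in\{\lfloor\frac\Delta2\rfloor,\lceil\frac\Delta2\rceil\}$. By the second one, both of the first two inequalities in \eqref{eq:share} are equalities, so $v$ has exactly $\Delta-d(v)$ low neighbors, and all of them are pendant. Since every low vertex has a neighbor in $C$, all low vertices are pendant and $C\ne\emptyset$. A path in $G$ between two core vertices has no pendant inner vertex, so $F$ is connected because $G$ is.

Thus $G$ is of the kind treated in Proposition~\ref{prop:corona}, with equality at each vertex. As the $4$-cycle in Example~\ref{ex:small} shows, such local conditions alone do not imply that $F$ is complete. We have to use $\nu_k^*(G)=\mathbb E|S|$.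

\subsection{The graph induced by the core is complete}

For an ordering $\pi$ of $C$, the set $S_\pi$ is defined by counting \emph{all} earlier neighbors of a vertex. It is less wasteful to count only those that were actually selected. Let $S_\pi^*$ be built greedily along $\pi$: a vertex is put into $S_\pi^*$ if and only if at most $k$ of its earlier neighbors in $F$ are already in $S^*_\pi$. Then $S_\pi\subseteq S_\pi^*$, and $F[S_\pi^*]$ is $k$-degenerate, since the last vertex of any nonempty subgraph has degree at most $k$ in it. As every core vertex has a pendant neighbor, matching the vertices of $S_\pi^*$ to pendant neighbors gives a $k$-good matching. So for \emph{every} ordering $\pi$,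
\[
|S_\pi|\ \le\ |S_\pi^*|\ \le\ \nu_k^*(G)=\mathbb E|S| .
\]
The right-hand side is the average of $|S_\pi|$ over all orderings. Hence $|S_\pi|=|S_\pi^*|=\mathbb E|S|$ for all $\pi$, and therefore
\begin{equation}\label{eq:greedy}
S_\pi=S_\pi^*\qquad\text{for every ordering }\pi\text{ of } C .
\end{equation}

Suppose that $F$ is not complete. In the rest of this section neighborhoods are taken in $F$. Since $F$ is connected, it contains three vertices $a,b,w$ such that $ab$ and $bw$ are edges and $aw$ is not; take the first three vertices of a shortest path between two nonadjacent vertices. We look for an ordering in which $b$ is rejected, and $a$ is rejected by $S_\pi$ only because $b$ is counted. For this we choose a set $X\subseteq C\setminus\{a,b\}$ with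
\begin{equation}\label{eq:X}
|N(b)\cap X|=k+1,\qquad |N(a)\cap X|=k .
\end{equation}
The minimum degree of $F$ is at least $\lfloor\frac\Delta2\rfloor\ge k+2$. Let $j=|N(a)\cap N(b)|$ and $r=\min\{j,k\}$. Let $X$ consist of
\begin{itemize}
\item $r$ vertices of $N(a)\cap N(b)$,
\item $k+1-r$ vertices of $N(b)\setminus N[a]$,
\item $k-r$ vertices of $N(a)\setminus N[b]$.
\end{itemize}
These vertices exist. If $j\ge k$, then $r=k$, and we need one vertex of $N(b)\setminus N[a]$, for example $w$, and none of $N(a)\setminus N[b]$. If $j<k$, then $r=j$, and it suffices that $|N(b)\setminus N[a]|=|N(b)|-1-j\ge k+1-j$ and $|N(a)\setminus N[b]|=|N(a)|-1-j\ge k-j$. The set $X$ contains neither $a$ nor $b$, and it satisfies \eqref{eq:X}.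

Let $\pi$ list first $X$ in any order, then $b$, then $a$, then all other vertices of $C$. The vertex $b$ has $k+1$ earlier neighbors, so $b\notin S_\pi=S^*_\pi$ by \eqref{eq:greedy}. The earlier neighbors of $a$ are the $k$ vertices of $N(a)\cap X$ and the vertex $b$. There are $k+1$ of them, so $a\notin S_\pi$. But $b\notin S_\pi^*$, so at most $k$ of them belong to $S_\pi^*$, and $a\in S_\pi^*$. This contradicts \eqref{eq:greedy}.

So $F$ is complete. All its vertices have the same degree $d\in\{\lfloor\frac\Delta2\rfloor,\lceil\frac\Delta2\rceil\}$ in $F$, so $F$ has $d+1$ vertices, and each of them has exactly $\Delta-d$ further neighbors, all pendant. That is, $G=Q_d$ is extremal, contrary to the choice of $G$. This proves Proposition~\ref{prop:strict}, and with it Theorem~\ref{thm:main}. \qed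

\begin{thebibliography}{1}
\bibitem{BFR}
Julien Baste, Maximilian F\"urst and Dieter Rautenbach,
\emph{Acyclic matchings in graphs of bounded maximum degree},
arXiv:2002.03649 (2020).
\end{thebibliography}

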